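# Hexagons in smooth Fano polytopes, and how many $S_3$-factors a toric Fano manifold must have

## 1. Hexagons among the vertices of a polytope

Let $N\cong\mathbb Z^d$ be a lattice. A **smooth Fano polytope** is a full-dimensional lattice polytope $P\subset N_{\mathbb R}$ with the origin in its interior such that the vertex set of each facet is a basis of $N$. Let $V$ be its vertex set. The proof turns on the following configuration.

**Definition (hexagon).** A hexagon of $P$ is a set $H=\{\pm e,\pm f,\pm(e-f)\}\subset V$ with $e,f$ linearly independent. We list it cyclically as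
$$(h_1,\dots,h_6)=(e,\;f,\;f-e,\;-e,\;-f,\;e-f),$$
with indices modulo $6$. Then $h_{i-1}+h_{i+1}=h_i$ and $h_{i+3}=-h_i$.

**Example 1.** In $\mathbb Z^2$ with basis $e,f$, the polygon $\mathrm{conv}\,H$ is a smooth Fano polygon: consecutive vertices form a basis.

**Example 2 (the polytope of $T$).** In $\mathbb Z^3$ take the eight points
$$\pm e_1,\ \pm e_2,\ \pm(e_1-e_2),\ e_3,\ e_1-e_3 .$$
The first six form a hexagon $H$. The last two lie on opposite sides of its plane, and $e_3+(e_1-e_3)=e_1$. We check that the convex hull is a smooth Fano polytope. The origin is interior, because it is interior to the hexagon within its plane and $e_3+(e_1-e_3)+(-e_1)=0$. Consider the twelve sets $\{h,h',e_3\}$ and $\{h,h',e_1-e_3\}$ with $h,h'$ consecutive in $H$; each is a basis of $\mathbb Z^3$. Let $u$ be the linear form equal to $1$ on such a set. On the hexagon it takes the values $1,1,0,-1,-1,0$ in cyclic order, so it is $\le 0$ on the other four hexagon vertices. On the opposite apex it equals $u(e_1)-1\le 0$, whichever apex is in the set.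 So each of the twelve sets is exactly the set of given points on a facet. Removing one vertex from one of the twelve sets, we find a second one of the twelve containing the rest. So the family is closed under passing to neighboring facets, and these are all the facets.

The construction is this. Take all hexagons out of $V$ simultaneously. We shall see that distinct hexagons are disjoint and that every facet of $P$ uses exactly one consecutive pair of each hexagon, with all pairs allowed. What remains of a facet $F$ after removing these pairs is a set $A$. A remaining vertex $x$ has coordinates with respect to $A$ and a component $t(x)$ in the planes of the hexagons. To $A$ and $x$ we attach the integer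
$$\delta_A(x)=-\max\{u_F(x): F\text{ a facet of }P,\ F\supset A\},$$
where $u_F$ is the linear form equal to $1$ on $F$. The proof keeps account of these integers.

The purpose is to decide when a toric Fano manifold must have a factor whose polygon is a hexagon. In Example 2 a hexagon is present, but, as we will check, it is not the polygon of a factor. The component $t(x)$ records precisely this obstruction.

## 2. Toric Fano manifolds of Picard number $2d-k$

A **toric Fano $d$-fold** is a smooth projective toric variety $X$ of dimension $d$ with ample anticanonical divisor. We recall the dictionary. Such $X$ correspond to smooth Fano polytopes $P\subset N_{\mathbb R}\cong\mathbb R^d$, with isomorphic manifolds corresponding to lattice equivalent polytopes. The Picard number is $\rho_X=|V|-d$. A product of toric Fano manifolds corresponds to a splitting of the polytope into smooth Fano polytopes: $N=N_1\oplus N_2$, and the vertices of $P$ are the vertices of $P_1\subset N_1$ together with those of $P_2\subset N_2$. A point is the $0$-dimensional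 toric Fano manifold.

Let $S_3$ be $\mathbb P^2$ blown up in three torus-invariant points; its polygon is $\mathrm{conv}\,H$ of Example 1, and $\rho_{S_3}=4$. Let $S_2$ be $\mathbb P^2$ blown up in two torus-invariant points; its polygon has vertices $\pm e_1,\pm e_2,e_1+e_2$, and $\rho_{S_2}=3$. Let $T$ be the toric $3$-fold of Example 2, so $\rho_T=8-3=5=2\cdot 3-1$.

The following is quoted for orientation; the proof below uses none of it. Casagrande: $\rho_X\le 2d$, so $k:=2d-\rho_X\ge0$. Equality holds only for $(S_3)^{d/2}$ with $d$ even. Øbro: if $\rho_X=2d-1$, then $X\cong(S_3)^{(d-2)/2}\times S_2$ for $d$ even, and $X\cong(S_3)^{(d-3)/2}\times Y$ for $d$ odd, where $Y$ is one of two toric Fano $3$-folds with $\rho_Y=5$. Assarf, Joswig and Paffenholz classified the case $\rho_X=2d-2$ completely. The general question is the following conjecture from Benjamin Assarf and Benjamin Nill, "A bound for the splitting of smooth Fano polytopes with many vertices", arXiv:1409.7303 (2014).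

**Conjecture.** Let $X$ be a toric Fano $d$-fold with $\rho_X=2d-k$. If $d>3k$, then $X\cong(S_3)^m\times Y$, where $m$ is a positive integer and $Y$ is a toric Fano manifold of dimension at most $3k$.

The conjecture is true. We prove the following.

**Theorem.** Let $X$ be a toric Fano $d$-fold and $k=2d-\rho_X$. Then $X\cong(S_3)^{m_0}\times Y$, where $Y$ is a toric Fano manifold without $S_3$-factor (possibly a point), and
$$\dim Y\le 3k,\qquad\text{with equality if and only if } Y\cong T^k .$$
Hence $m_0\ge(d-3k)/2$. In particular, if $d>3k$ then $m_0\ge1$, which is the Conjecture.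

**Complement.** The bound $m_0\ge\lceil(d-3k)/2\rceil$ is sharp for all $k\ge1$ and $d\ge3k$, and $d>3k$ cannot be weakened to $d\ge3k$ in the Conjecture. If $\mathcal N(d,k)$ is the number of isomorphism classes of toric Fano $d$-folds with $\rho=2d-k$, then $\mathcal N(d+2,k)=\mathcal N(d,k)$ for $d\ge\max(0,3k-1)$, and $\mathcal N(3k,k)=\mathcal N(3k-2,k)+1$ for $k\ge1$.

## 3. Small cases, counting by levels, and the twist of $T$

In dimension $1$ the only smooth Fano polytope is the segment $\{\pm e\}$, that is, $\mathbb P^1$, with $\rho=1$ and $k=1$; here $\dim Y=1\le3$. In dimension $2$ there are the five toric del Pezzo surfaces: $\mathbb P^2$ with $k=3$; $\mathbb P^1\times\mathbb P^1$ and $\mathbb F_1$ with $k=2$; $S_2$ with $k=1$; and $S_3$ with $k=0$. The bound $\dim Y\le3k$ reads $2\le9$, $2\le6$, $2\le 6$, $2\le3$, and, for $S_3$, where $Y$ is a point, $0\le0$.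

In dimension $3$ with $k=1$ we know two manifolds: $S_3\times\mathbb P^1$, with $\rho=4+1$, and $T$. The second has no $S_3$-factor. Indeed, neither $-e_3$ nor $-(e_1-e_3)$ is a vertex, while hexagons are centrally symmetric. So the only hexagon of $T$ is the given one. If it were the hexagon of an $S_3$-factor, then $e_3$ and $e_1-e_3$ would lie in a complement of the plane lattice $\mathbb Ze_1\oplus\mathbb Ze_2$. But their sum $e_1\neq0$ lies in that plane lattice, so they cannot both lie in a complement. So for $k=1$ the value $\dim Y=3k$ occurs.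

**Counting by levels.** Here is the natural first approach. Choose a facet $F$ whose cone contains $\sum_{x\in V}x$, so $\sum_{x\in V}u_F(x)\ge0$. The values $u_F(x)$ are integers $\le1$.

* Level $1$ contains exactly the $d$ vertices of $F$.
* Level $0$ contains at most $d$ vertices. Let $u_F(x)=0$. The coordinates of $x$ in the basis $F$ sum to $0$ and $x\ne0$, so some coordinate $x_v$ is negative. Let $F^v\ne F$ be the facet containing $F\setminus\{v\}$ and $v'$ its new vertex. Its $v$-coordinate is $-1$ (see Section 4), so $v=-v'+\sum_{f\ne v}v'_ff$. Substituting gives $u_{F^v}(x)=u_F(x)+x_v(u_F(v')-1)\ge|x_v|\ge1$, since $u_F(v')\le0$. So $x\in F^v\setminus F=\{v'\}$. Thus $x$ is one of the $d$ neighbors $v'$.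
* The levels $\le-1$ contain at most $d$ vertices, because $\sum_xu_F(x)\ge0$ and level $1$ contributes $d$.

So $|V|\le3d$, which is $\rho_X\le2d$. If $k$ is small compared with $d$, nearly all of these estimates are tight. One then expects, for many $v\in F$, that $v'=w-v$ for some $w\in F$, that $w'=v-w$, and that $-v,-w\in V$. Then $\{\pm v,\pm w,\pm(v-w)\}$ is a hexagon. The plan would be: find a hexagon when $d>3k$, split off an $S_3$, and induct, since $(d,k)$ becomes $(d-2,k)$.

The plan stops at the word "split". In $T\times S_3$ we have $d=5>3=3k$, and the count may hand us the hexagon of $T$, which is not the hexagon of a factor. The two vertices $e_3,e_1-e_3$ outside it add up to a hexagon vertex instead of $0$. So besides finding hexagons we must bound how many of them are twisted in this way. The remedy is to remove all hexagons at once and to charge each twist to the slack of some remaining vertex. The integers $\delta_A$ do this.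

## 4. Facets around hexagons, and the complex $K$

Let $P$ be the smooth Fano polytope of $X$, so $|V|=\rho_X+d=3d-k$. We identify faces with their vertex sets and write $F\setminus v$ for $F\setminus\{v\}$. For a facet $F$ and $x\in V$, the number $u_F(x)$ is an integer because $F$ is a lattice basis; it is $\le1$, with equality iff $x\in F$. For $v\in F$ let $F^v\ne F$ be the unique other facet containing $F\setminus v$. The $v$-coordinate of its new vertex in the basis $F$ is $-1$: it is $\pm1$ because both facets are lattice bases, and it is negative because the two facets lie on opposite sides of their common ridge.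

**Lemma 1 (splitting).** Suppose $N=N_1\oplus N_2$ and $V=V_1\sqcup V_2$ with $V_i=V\cap N_i$. Then $P_i=\mathrm{conv}\,V_i$ is a smooth Fano polytope in $N_i$ with vertex set $V_i$, the facets of $P$ are exactly the unions $F_1\cup F_2$ of facets of $P_1$ and $P_2$, and $X\cong X_{P_1}\times X_{P_2}$.

*Proof.* The set $V$ positively spans $N_{\mathbb R}$. Projecting to $(N_i)_{\mathbb R}$ kills the other part, so $V_i$ positively spans $(N_i)_{\mathbb R}$, and $0$ is interior to $P_i$. Elements of $V_i$ are vertices of $P$, hence of $P_i\subset P$. Let $F_i$ be a facet of $P_i$, and extend $u_{F_i}$ by $0$ to the other summand. Then $u_{F_1}+u_{F_2}\le1$ on $V$, with equality exactly on $F_1\cup F_2$, which spans $N_{\mathbb R}$. So $F_1\cup F_2$ is a facet of $P$. Conversely, let $F$ be a facet of $P$. It is a basis of $N$ contained in $V_1\sqcup V_2$, so $F\cap V_i$ is a basis of $N_i$. The restriction of $u_F$ to $N_i$ is $\le1$ on $P_i$, with equality on $V_i$ exactly at $F\cap V_i$. So $F\cap V_i$ is a facet of $P_i$. By the first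 part every facet of $P_i$ occurs in this way, so it is a basis of $N_i$. The last claim is the dictionary for products. $\square$

**Lemma 2.** Let $x,y,z\in V$ with $x+y=z$. Every facet $G\ni z$ contains exactly one of $x,y$. If $x\in G$, then $G^x=(G\setminus x)\cup\{y\}$.

*Proof.* $u_G(x)+u_G(y)=u_G(z)=1$ with both summands integers $\le1$. They cannot both be $1$, and they cannot both be $\le0$, so exactly one is $1$. If $x\in G$, the facet $G^x$ contains $z$ (as $z\ne x$) but not $x$, so it contains $y$. $\square$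

**Lemma 3.** Let $H$ be a hexagon. Every facet contains exactly two vertices of $H$, and they are consecutive. If $C\cup\{h_i,h_{i+1}\}$ is a facet with $C\cap H=\emptyset$, then so is $C\cup\{h_j,h_{j+1}\}$ for all $j$. Distinct hexagons are disjoint.

*Proof.* By Lemma 2 with $h_{i-1}+h_{i+1}=h_i$, a facet containing $h_i$ contains exactly one of $h_{i\pm1}$. Let $G\supset\{h_i,h_{i+1}\}$ be a facet. It contains neither $h_{i-1}$ (Lemma 2 for $h_i$) nor $h_{i+2}$ (Lemma 2 for $h_{i+1}$), nor $h_{i+3}=-h_i$, nor $h_{i+4}=-h_{i+1}$. So it meets $H$ exactly in this pair. By Lemma 2, $G^{h_i}=(G\setminus h_i)\cup\{h_{i+2}\}$ and $G^{h_{i+1}}=(G\setminus h_{i+1})\cup\{h_{i-1}\}$. For $x\in G\setminus H$ the facet $G^x$ still contains $\{h_i,h_{i+1}\}$. So every neighbor of a facet containing a consecutive pair contains a consecutive pair. Some facet contains $h_1$, and the dual graph of $P$ is connected, so the first claim follows. Replacing $h_i$ by $h_{i+2}$ repeatedly moves the pair around $H$ and keeps $C$, which gives the second claim.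

Consequently $h_i$ lies in a common facet with every vertex outside $H$, and with $h_{i\pm1}$. So the vertices different from $h_i$ that share no facet with $h_i$ are exactly $h_{i+2},h_{i+3},h_{i-2}$. Since $H=\{\pm h_i,\pm h_{i+2},\pm h_{i-2}\}$, the hexagon $H$ is determined by $h_i$ and the face structure: it consists of $h_i$, the vertices sharing no facet with $h_i$, and the negatives of all of these. Two hexagons sharing a vertex therefore coincide. $\square$

**The complex $K$.** Let $H_1,\dots,H_\mu$ be all the hexagons of $P$, and put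
$$V_K=V\setminus\bigcup_jH_j,\qquad n=|V_K|,\qquad b=d-2\mu .$$
By Lemma 3 the facets of $P$ are exactly the sets $A\cup\bigcup_j(\text{a consecutive pair of }H_j)$, with arbitrary pairs, where $A$ runs over the facets of a complex $K$ on $V_K$, and $|A|=b$. Let $N_j$ be the intersection of $N$ with the plane of $H_j$. A consecutive pair of $H_j$ is part of a basis of $N$, so it is a basis of $N_j$. For each facet $A$ of $K$ we get
$$N=\mathbb ZA\oplus\bigoplus_jN_j,\qquad x=\sum_{v\in A}x_vv+t(x),\qquad t(x)=t^A(x)=\sum_jt_j(x),\quad t_j(x)\in N_j .\tag{1}$$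
Put $u_A(x)=\sum_{v\in A}x_v$. "Coordinate of $x$" will mean some $x_v$ with $v\in A$.

Let $v\in A$, and let $F$ be $A$ together with arbitrary pairs. The facet $F^v$ keeps these pairs and meets each $H_j$ in exactly two vertices, so its new vertex lies in $V_K$. Hence there is a facet of $K$ other than $A$ containing $A\setminus v$. It is unique: any such facet of $K$, together with the same pairs, is a facet of $P$ other than $F$ containing $F\setminus v$, hence is $F^v$. We write it as $A^v=(A\setminus v)\cup\{n_A(v)\}$. The $v$-coordinate of $n_A(v)$ is $-1$.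

**The hexagon norm.** Write $t\in N_j$ as $t=\alpha e+\beta f$. The linear forms equal to $1$ on the six consecutive pairs $(e,f),(f,f-e),\dots,(e-f,e)$ are $\alpha+\beta,\ \beta,\ -\alpha,\ -\alpha-\beta,\ -\beta,\ \alpha$. Their maximum
$$\|t\|=\max(|\alpha|,|\beta|,|\alpha+\beta|)$$
is a norm with integer values on $N_j$, and its lattice points of norm $1$ are exactly the six elements of $H_j$. On $\bigoplus_jN_j$ put $\|t\|=\sum_j\|t_j\|$.

**Definition (twisted).** Call $H_j$ untwisted if $V\setminus H_j$ lies in a sublattice $N''$ with $N=N_j\oplus N''$, and twisted otherwise.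

If $H_j$ is untwisted, then $V\cap N_j=H_j$, so by Lemma 1 $H_j$ is the hexagon of an $S_3$-factor of $X$. Conversely, an $S_3$-factor gives a splitting of $P$, so its six vertices form an untwisted hexagon. The hexagon of Example 2 is twisted.

We express this through $t$. For a facet $A$ of $K$, $N'_A=\mathbb ZA\oplus\bigoplus_{i\ne j}N_i$ is a complement of $N_j$. A lattice $N''$ as in the definition contains $A$ and all $H_i$ with $i\ne j$, so it contains $N'_A$. Two complements of $N_j$, one containing the other, are equal. So $N''=N'_A$, and for every $A$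
$$H_j\text{ is untwisted}\iff t^A_j(x)=0\text{ for all }x\in V_K .\tag{2}$$

**Reduction to one inequality.** Let $m$ be the number of twisted hexagons and $m_0=\mu-m$. By (2) all vertices outside the untwisted hexagons lie in $\mathbb ZA\oplus\bigoplus_{i\text{ twisted}}N_i$. Repeated use of Lemma 1 gives $X\cong(S_3)^{m_0}\times Y$ with $\dim Y=b+2m$. The manifold $Y$ has no $S_3$-factor. Indeed, the hexagon of such a factor would be a hexagon of $P$ made of vertices of the polytope of $Y$, hence a twisted $H_j$; but it would also be the hexagon of an $S_3$-factor of $X$, hence untwisted. From $3d-k=|V|=n+6\mu$ and $d=b+2\mu$ we get $k=3b-n$, and so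
$$3k-\dim Y=8b-3n-2m=5b-3(n-b)-2m=:\Delta .\tag{3}$$
We must show that $\Delta\ge0$, with equality if and only if $Y\cong T^k$.

For $T$ we have $b=1$, $n=2$, $m=1$, so $\Delta=5-3-2=0$. For $S_2$ there is no hexagon, since only four vertices have their negative in $V$; so $b=2$, $n=5$, $m=0$ and $\Delta=10-9=1$.

## 5. The slack $\delta_A$ and its behavior under neighbor exchange

For a facet $A$ of $K$ and $x\in V_K$ put $s_A(x)=\|t^A(x)\|$ and
$$\delta_A(x)=-u_A(x)-s_A(x).$$
In each $H_j$ choose the consecutive pair whose form attains $\|t_j(x)\|$. This gives a facet $F\supset A$ of $P$ with $u_F(x)=u_A(x)+s_A(x)=-\delta_A(x)$, and no other choice gives a larger value. So this is the $\delta_A$ of Section 1. Since $F\cap V_K=A$: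

**(L0)** $\delta_A(x)$ is an integer $\ge-1$, and $\delta_A(x)=-1$ iff $x\in A$.

In $T$ with $A=\{e_3\}$ and $x=e_1-e_3$: $u_A(x)=-1$, $t(x)=e_1$, $s_A(x)=1$, so $\delta_A(x)=0$. In the hexagon-free polygon of $S_2$, with $A=\{e_1,e_1+e_2\}$: the vertices $e_2=(e_1+e_2)-e_1$ and $-e_2=e_1-(e_1+e_2)$ have slack $0$, and $-e_1$ has slack $1$.

Let $v\in A$ and $v'=n_A(v)$. Then $v'\notin A$, so $\delta_A(v')\ge0$. From $v=-v'+\sum_{f\in A\setminus v}v'_ff+t(v')$ we obtain the coordinates with respect to $A^v$:
$$x_f^{A^v}=x_f+x_vv'_f\ (f\in A\setminus v),\quad x^{A^v}_{v'}=-x_v,\quad t^{A^v}(x)=t(x)+x_vt(v'),\quad u_{A^v}(x)=u_A(x)+x_v(u_A(v')-1).\tag{4}$$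
For the last formula, $\sum_{f\ne v}v'_f=u_A(v')+1$, so $u_{A^v}(x)=(u_A(x)-x_v)+x_v(u_A(v')+1)-x_v$.

**(L1)** If $x_v=0$, then the coordinates on $A\setminus v$, the component $t(x)$ and the slack of $x$ are the same for $A$ and $A^v$. This is immediate from (4).

**(L2)** If $x_v<0$, then $\delta_{A^v}(x)\le\delta_A(x)-|x_v|(1+\delta_A(v'))$. If moreover $x\ne v'$, then $|x_v|(1+\delta_A(v'))\le\delta_A(x)$.

Indeed, by (4) and $u_A(v')=-\delta_A(v')-s_A(v')$,
$$\delta_{A^v}(x)=-u_A(x)-|x_v|\,(1+\delta_A(v')+s_A(v'))-\|t(x)+x_vt(v')\| ,$$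
and $\|t(x)+x_vt(v')\|\ge s_A(x)-|x_v|s_A(v')$ by the triangle inequality. The terms with $s_A(v')$ cancel, and the first claim follows. If $x\ne v'$, then $x\notin A^v$, because the elements of $A\setminus v$ have $v$-coordinate $0$; so $\delta_{A^v}(x)\ge0$ by (L0).

**(L3)** If $\delta_A(x)=0$ and $x_v<0$, then $x=n_A(v)$ and $x_v=-1$. Otherwise (L2) would give $1\le|x_v|(1+\delta_A(v'))\le0$.

**(L4)** If $\delta_A(x)=1$ and $x_v<0$, then $x_v=-1$, and either $x=n_A(v)$, or $\delta_A(n_A(v))=0$ and $\delta_{A^v}(x)=0$. Indeed, if $x\ne v'$, then (L2) gives $|x_v|(1+\delta_A(v'))\le1$, so $x_v=-1$, $\delta_A(v')=0$, and $0\le\delta_{A^v}(x)\le1-1=0$.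

**(L5)** Every $x\in V_K\setminus A$ has a negative coordinate. Its coordinate sum is $-\delta_A(x)-s_A(x)\le0$. If no coordinate were negative, all would vanish and $s_A(x)=0$, so $x=0$, which is not a vertex.

The next lemma is for a vertex of slack $1$ with several negative coordinates.

**Lemma 4.** Let $\delta_A(y)=1$, $v\in A$, $y_v<0$, $v'=n_A(v)$ and $\delta_A(v')=0$. Then $y_f\ge v'_f-1$ for all $f\in A\setminus v$. If also $g\in A$, $y_g<0$ and $\delta_A(n_A(g))=0$, then $n_A(g)=n_A(v)$.

*Proof.* The slacks of $y$ and $v'$ differ, so $y\ne v'$. By (L4), $y_v=-1$ and $\delta_{A^v}(y)=0$. By (4) the $f$-coordinate of $y$ in $A^v$ is $y_f-v'_f$, and by (L3) it is $\ge-1$. This is the first claim.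

Now suppose $g'=n_A(g)\ne v'$. Then $g\ne v$, and $y_g=-1$ by (L4). The first claim at $f=g$ gives $v'_g\le y_g+1=0$. If $v'_g<0$, then (L3) gives $v'=n_A(g)=g'$, which is excluded; so $v'_g=0$. By symmetry $g'_v=0$. In $A^v$ the vertex $y$ has slack $0$ and $g$-coordinate $y_g-v'_g=-1$, so $y=n_{A^v}(g)$ by (L3). By (L1) the vertex $g'$ has slack $0$ and $g$-coordinate $-1$ in $A^v$, so $g'=n_{A^v}(g)$ too. Hence $y=g'$, contradicting $\delta_A(y)=1\ne0=\delta_A(g')$. $\square$

Rules (L0)–(L5) and Lemma 4 hold for every facet $A$ of $K$; later we apply them to several facets.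

## 6. A counting identity for a well-chosen facet

**Choice of $A$.** We use the sum of the remaining vertices as in the level count. The vector $\sum_{x\in V_K}x$ lies in the cone over some facet of $P$. Let $A$ be the part of that facet in $K$. This $A$ is fixed from now on; write $v'=n_A(v)$, $\delta=\delta_A$, $s=s_A$. The $A$-coordinates of the sum are nonnegative:
$$c_v:=\sum_{x\in V_K}x_v\ge0\quad(v\in A),\qquad \sigma:=\sum_{v\in A}c_v=b-\sum_{x\in V_K\setminus A}(\delta(x)+s(x))\ge0 .\tag{5}$$
The formula for $\sigma$ holds because $\sigma=\sum_{x\in V_K}u_A(x)$, the elements of $A$ contribute $b$, and $u_A=-\delta-s$.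

**Sorting $V_K\setminus A$ by slack.** Let $E_0,D_1,D_2$ be the sets of $x\in V_K\setminus A$ with $\delta(x)=0$, $\delta(x)=1$, $\delta(x)\ge2$, and let $R=\{v\in A:\delta(v')\ge1\}$. For $x\in E_0$ put $\mathrm{own}(x)=\{v\in A:x_v<0\}$. By (L3) and (L5), $\mathrm{own}(x)=\{v:v'=x\}\ne\emptyset$ and the negative coordinates of $x$ are all $-1$. Every $v\in A\setminus R$ has $v'\in E_0$. Together with $u_A(x)=-s(x)$ this gives
$$A=R\sqcup\bigsqcup_{x\in E_0}\mathrm{own}(x),\qquad\sum_{f:\,x_f>0}x_f=|\mathrm{own}(x)|-s(x)\quad(x\in E_0).\tag{6}$$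
Let $W=\{x\in D_1:x=v'\text{ for some }v\in A\}$. Such $v$ lies in $R$, so $|W|\le|R|$. Let $U=D_1\setminus W$.

**Charging the twists.** By (2) every twisted $H_j$ has some $x\in V_K$ with $t_j(x)\ne0$; then $x\notin A$, and $\|t_j(x)\|\ge1$. Summing over the twisted hexagons gives $m\le\sum s(x)$. Here and below $\sum s(x)$ runs over $V_K\setminus A$.

**The identity.** In $\Delta=5b-3(n-b)-2m$ write $5b=3b+2b$. Use (6) for $3b=3|R|+3\sum_{E_0}|\mathrm{own}(x)|$, use (5) for $2b=2\sigma+2\sum(\delta(x)+s(x))$, and use $n-b=|E_0|+|W|+|U|+|D_2|$. Each element of $W\cup U$ contributes $2-3=-1$, and each $x\in D_2$ contributes $2\delta(x)-3$: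
$$\Delta=3|R|-|W|-|U|+\sum_{x\in E_0}3(|\mathrm{own}(x)|-1)+2\sigma+\sum_{x\in D_2}(2\delta(x)-3)+2\Big(\sum s(x)-m\Big).\tag{7}$$

**Example 3.** Let $v,w,f$ be a basis of $\mathbb Z^3$ and $V=\{v,w,f,-f,x\}$ with $x=2f-v-w$. The six facets consist of two elements of $\{v,w,x\}$ and one of $\pm f$. One checks that each is a basis, and that the forms equal to $1$ on $\{v,w,f\},\{v,w,-f\},\{v,x,f\},\{v,x,-f\}$ are $\le0$ on the rest: $u(x)=0$; $u(x)=-4$; $u(w)=0$; $u(w)=-4$; and $u(\mp f)=-1$. The remaining two facets follow by exchanging $v$ and $w$. There is no hexagon. The sum of the vertices is $2f$, so $A=\{v,w,f\}$ is allowed, and $\sigma=2$. Here $x\in E_0$ with $\mathrm{own}(x)=\{v,w\}$, and $f'=-f$ has slack $1$, so $R=\{f\}$ and $W=\{-f\}$. Identity (7) reads $\Delta=3-1-0+3+4+0+0=9$, and directly $\Delta=5\cdot3-3\cdot2=9$.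

**What remains.** The only negative contributions in (7) that are not yet controlled come from $U$. The level count gives $|E_0|\le b$ and $|D_1|+|D_2|\le b-\sum s(x)$, hence
$$\Delta\ge5b-6b+3\sum s(x)-2m\ge-b+m .$$
This is not enough. So we must use that $K$ contains no vertex of a hexagon.

## 7. Slack-one vertices that are not neighbors of $A$

This section describes the elements of $U$.

**The sets $A_0$ and $A_1$.** Let $x\in E_0$ with $\mathrm{own}(x)=\{v\}$. By (6) its positive coordinates sum to $1-s(x)$, so $s(x)\in\{0,1\}$. If $s(x)=0$, then $x=f-v$ with $f\in A\setminus v$. If $s(x)=1$, then $x=-v+t$ with $\|t\|=1$. Let $A_0$ and $A_1$ be the sets of the corresponding $v$. For $v\in A_0$ write $v'=w(v)-v$ with $w(v)\in A\setminus v$. For $v\in A_0$ we have $u_A(v')=0$ and $t(v')=0$, so (4) gives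
$$\delta_{A^v}(x)=\delta(x)+x_v\qquad\text{for all }x\in V_K\quad(v\in A_0).\tag{8}$$

**Negative coordinates of $y\in U$.** Let $\mathrm{neg}(y)=\{v:y_v<0\}$, which is nonempty by (L5). For $v\in\mathrm{neg}(y)$ we have $y\ne v'$ because $y\notin W$. By (L4), $y_v=-1$, $\delta(v')=0$ and $\delta_{A^v}(y)=0$. By Lemma 4 all $v\in\mathrm{neg}(y)$ have the same $v'$. So there is a unique $x_0=x_0(y)\in E_0$ with $\mathrm{neg}(y)\subset\mathrm{own}(x_0)$, and $x_0(y)=v'$ for every $v\in\mathrm{neg}(y)$.

**The case $\mathrm{own}(x_0)=\{v\}$.** The only negative coordinate of $y$ is $y_v=-1$, and the coordinate sum is $-(1+s(y))\le-1$. So $s(y)=0$, all other coordinates vanish, and $y=-v$. Suppose $v\in A_1$, $v'=-v+t$. Then $y=v'-t$ with $v'\in A^v$, so $\delta_{A^v}(y)=-1-\|t\|<0$, contradicting $\delta_{A^v}(y)=0$. So $v\in A_0$.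

**Lemma 5.** Let $a\in A_0$ with $-a\in V$, and $w=w(a)$. Then $-a\in U$ and $x_0(-a)=a'$. Moreover:

1. If $w\notin R$, then $(w')_a>0$.
2. $w\notin A_1$; and if $w\in A_0$, then $w(w)=a$.
3. If $a_1\ne a_2$ in $A_0$ and $w(a_1)=w(a_2)$, then not both $-a_1,-a_2$ are in $V$.

*Proof.* Hexagons are centrally symmetric and $a\in V_K$, so $-a\in V_K$. We have $\delta(-a)=1$. The only negative coordinate of $-a$ is at $a$, so $-a=v'$ is possible only for $v=a$; but $a'=w-a\ne-a$. So $-a\in U$ and $x_0(-a)=a'$.

(1) In $A^a$ we have $-a=a'-w$. So $-a$ has slack $0$ and $w$-coordinate $-1$ there, and $-a=n_{A^a}(w)$ by (L3). As $w\notin R$, $\delta(w')=0$. If $(w')_a<0$, then $w'=a'$ by (L3), so $w\in\mathrm{own}(a')=\{a\}$, which is false. If $(w')_a=0$, then by (L1) $w'$ has slack $0$ and $w$-coordinate $-1$ in $A^a$, so $w'=n_{A^a}(w)=-a$ by (L3), contradicting $\delta(w')=0\ne1=\delta(-a)$. So $(w')_a>0$.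

(2) If $w\in A_1$, then $w'=-w+t$ has no positive coordinate, contradicting (1). If $w\in A_0$, then $w'=w(w)-w$ has its only positive coordinate at $w(w)$, so $w(w)=a$ by (1).

(3) Let $w$ be the common value; $w\ne a_1,a_2$. Suppose both negatives are in $V$. In $A^{a_1}$ the vertex $a_2'=w-a_2$ is unchanged by (L1), so it has slack $0$ and $a_2$-coordinate $-1$, and $n_{A^{a_1}}(a_2)=a_2'$ by (L3). So $A^{12}=(A\setminus\{a_1,a_2\})\cup\{a_1',a_2'\}$ is a facet of $K$, and $w\in A^{12}$. There each $-a_i=a_i'-w$ has slack $0$ and $w$-coordinate $-1$, so $-a_1=n_{A^{12}}(w)=-a_2$, a contradiction. $\square$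

**Partition of $U$.** Let $y\in U$. Either $|\mathrm{own}(x_0(y))|\ge2$, or $y=-v$ with $v\in A_0$. In the second case let $w=w(v)$. Either $w\in R$; or $w'\in E_0$ has $|\mathrm{own}(w')|\ge2$; or $\mathrm{own}(w')=\{w\}$, so $w\in A_0\sqcup A_1$, and then $w\in A_0$, $w(w)=v$ by Lemma 5(2). So $U=U_1\sqcup U_2\sqcup U_3$, where

* $U_3$ consists of the $y$ with $|\mathrm{own}(x_0(y))|\ge2$;
* $U_1$ consists of the $y=-a$, $a\in A_0$, such that $w(a)\in R$, or $w(a)\notin R$ and $|\mathrm{own}(w(a)')|\ge2$;
* $U_2$ consists of the $y=-v$, $v\in A_0$, with $w=w(v)\in A_0$ and $w(w)=v$.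

On $\{a:-a\in U_1\}$ the map $a\mapsto w(a)$ is injective by Lemma 5(3).

## 8. Charging $U_1\cup U_3$ to $R$ and to vertices with several owners

The elements of $U_1$ with $w(a)\in R$ number at most $|R|$ by injectivity. All other elements of $U_1\cup U_3$ are attached to some $x_0\in E_0$ with at least two owners. The following lemma counts them.

**Lemma 6.** Let $x_0\in E_0$, $O=\mathrm{own}(x_0)$, $q=|O|\ge2$. Let $u$ be the number of $y\in U_3$ with $x_0(y)=x_0$, and let $h$ be the number of $-a\in U_1$ with $w(a)\in O$. Then $u+h\le q-s(x_0)$.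

*Proof.* **Step 1: the set $B$.** Let $\mathrm{pos}=\{f:(x_0)_f>0\}$ and $\kappa=|\mathrm{pos}|$. By (6), $\kappa\le q-s(x_0)$. Let $B=\{a:-a\in U_1,\ w(a)\in O\}$, so $|B|=h$. For $a\in B$ we have $w(a)'=x_0$, so $(x_0)_a>0$ by Lemma 5(1). Thus $B\subset\mathrm{pos}$ and $h\le\kappa$. Also $B\subset A_0$, and $w$ is injective on $B$ with values in $O$.

**Step 2: each $y$ takes up room in $\mathrm{pos}$.** Let $y\in U_3$ with $x_0(y)=x_0$, and let $v\in\mathrm{neg}(y)\subset O$. Then $y_v=-1$, $v'=x_0$ and $\delta_{A^v}(y)=0$. By (4) the coordinates of $y$ in $A^v=(A\setminus v)\cup\{x_0\}$ are: $1$ at $x_0$; $-1+1=0$ at $f\in\mathrm{neg}(y)\setminus v$; $y_f+1\ge1$ at $f\in O\setminus\mathrm{neg}(y)$; and $y_f-(x_0)_f\ge-1$ at $f\in A\setminus O$, by (L3). Put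
$$\Omega(y)=\{f\in A\setminus O:\ y_f-(x_0)_f=-1\}.$$
It does not depend on $v$. Since $y_f\ge0$ off $O$, every $f\in\Omega(y)$ has $(x_0)_f\ge1$, so $\Omega(y)\subset\mathrm{pos}$. The coordinate sum of $y$ in $A^v$ is $-s_{A^v}(y)\le0$ and is at least $1+(q-|\mathrm{neg}(y)|)-|\Omega(y)|$. So
$$|\Omega(y)|\ge1+q-|\mathrm{neg}(y)|.\tag{9}$$

**Step 3: disjointness.** If $f\in\Omega(y)$ and $v\in\mathrm{neg}(y)$, then $y=n_{A^v}(f)$ by (L3). So if $y_1\ne y_2$ have a common $v\in\mathrm{neg}(y_1)\cap\mathrm{neg}(y_2)$, then $\Omega(y_1)\cap\Omega(y_2)=\emptyset$.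

**Step 4: if $f\in\Omega(y)\cap A_0$, then $\mathrm{neg}(y)=\{w(f)\}$.** Otherwise there is $v\in\mathrm{neg}(y)$ with $v\ne w(f)$, and $v\ne f$ since $f\notin O$. Then $f'=w(f)-f$ has $v$-coordinate $0$. By (L1) it has slack $0$ and $f$-coordinate $-1$ in $A^v$, so $f'=n_{A^v}(f)=y$ by (L3) and Step 3. This contradicts $\delta(f')=0\ne1=\delta(y)$.

**Step 5: the overlap with $B$.** Let $\epsilon_y=|B\cap\Omega(y)|$. By Step 4 all $a\in B\cap\Omega(y)$ have $w(a)$ equal to the single element of $\mathrm{neg}(y)$, and $w$ is injective on $B$. So $\epsilon_y\in\{0,1\}$, and $\epsilon_y=1$ implies $|\mathrm{neg}(y)|=1$. If $a\in B\cap\Omega(y_1)\cap\Omega(y_2)$, then $\mathrm{neg}(y_1)=\mathrm{neg}(y_2)=\{w(a)\}$, so $y_1=y_2$ by Step 3. Hence $\epsilon:=\sum_y\epsilon_y\le h$, where $y$ runs over the $u$ elements in question.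

**Step 6: double counting.** For each $v\in O$, the sets $\Omega(y)\setminus B$ with $v\in\mathrm{neg}(y)$ are disjoint subsets of $\mathrm{pos}\setminus B$, so their sizes sum to at most $\kappa-h$. Summing over the $q$ elements $v\in O$,
$$\sum_y|\mathrm{neg}(y)|\cdot|\Omega(y)\setminus B|\le q(\kappa-h).$$
On the other hand, with $j=|\mathrm{neg}(y)|$, (9) gives
$$|\mathrm{neg}(y)|\cdot|\Omega(y)\setminus B|\ge j(q+1-j-\epsilon_y)=j(q+1-j)-\epsilon_y\ge q-\epsilon_y .$$
The middle equality holds because $\epsilon_y=1$ forces $j=1$; the last step is $j(q+1-j)-q=(j-1)(q-j)\ge0$ for $1\le j\le q$. Therefore $qu-\epsilon\le q(\kappa-h)$.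

**Step 7: conclusion.** If $\epsilon<q$, then $u+h-\kappa\le\epsilon/q<1$, and the left side is an integer, so $u+h\le\kappa\le q-s(x_0)$. If $\epsilon\ge q$, then $q\le\epsilon\le h\le\kappa\le q$, so $h=\kappa=q$, $B=\mathrm{pos}$, and all sets $\Omega(y)\setminus B$ are empty. But $\epsilon\ge q>0$, so some $y$ has $\epsilon_y=1$; for it $|\mathrm{neg}(y)|=1$, and (9) gives $|\Omega(y)\setminus B|\ge q-1\ge1$, a contradiction. $\square$

Summing Lemma 6 over all $x_0\in E_0$ with at least two owners, and adding the elements $-a\in U_1$ with $w(a)\in R$,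
$$|U_1|+|U_3|\le|R|+\sum_{x\in E_0,\ |\mathrm{own}(x)|\ge2}\big(|\mathrm{own}(x)|-s(x)\big).\tag{10}$$

## 9. Pentagons and the bound for $U_2$

Here the absence of hexagons in $V_K$ is used. Let $-v\in U_2$ and $w=w(v)$, so $v'=w-v$ and $w'=v-w$. If also $-w\in V$, then $\{\pm v,\pm w,\pm(v-w)\}\subset V$ would be a hexagon containing $v\in V_K$, which is impossible. So $-w\notin V$. Let $\Pi$ be the set of the pairs $\pi=(v,w)$ so obtained. Each of $v,w$ determines the other by $w=w(v)$, $v=w(w)$. No element is first in one pair and second in another, since the negative of a first element is in $V$ and that of a second element is not. So the pairs are pairwise disjoint, and $|U_2|=|\Pi|$. We call $v',w',-v$ the pentagon vertices of $\pi$; they lie in $E_0\cup U$.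

In the polygon of $S_2$ with $A=\{e_1,e_1+e_2\}$, $(v,w)=(e_1,e_1+e_2)$ is such a pair, with pentagon vertices $e_2,-e_2,-e_1$.

Let $Q$ be the set of $x\in V_K\setminus A$ that are not pentagon vertices. So $W\cup D_2\subset Q$. For $x\in Q$ put
$$\epsilon_\pi(x)=\max(0,-x_v-x_w),\qquad\epsilon(x)=\sum_{\pi\in\Pi}\epsilon_\pi(x).$$

**Step 1: each pair needs compensation.** The contributions of $v,w,v',w',-v$ to $c_v+c_w$ are $1,1,0,0,-1$. Other elements of $A$ and the pentagon vertices of other pairs contribute $0$. So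
$$c_v+c_w=1+\sum_{x\in Q}(x_v+x_w),\qquad\text{hence}\qquad1\le c_v+c_w+\sum_{x\in Q}\epsilon_\pi(x).\tag{11}$$

**Step 2: $\epsilon(x)=0$ for $x\in Q\cap(E_0\cup U)$.** Let $(v,w)\in\Pi$. If $x\in E_0$ and $x_v<0$, then $x=v'$ by (L3); if $x_w<0$, then $x=w'$. Neither is in $Q$. If $x\in U$ and $x_v<0$, then $x_0(x)=v'$ with $\mathrm{own}(v')=\{v\}$, so $x=-v\notin Q$ by Section 7. If $x\in U$ and $x_w<0$, then likewise $x=-w$, which is not in $V$. So $x_v,x_w\ge0$ for every pair.

**Step 3: flips.** We bound $\epsilon(x)$ by $\delta(x)$ by moving to other facets. Apply Lemma 2 to the relations $v+v'=w$, $w+w'=v$ and $w+(-v)=v'$. In any facet of $K$ containing $v,w$ we may replace the pair $(v,w)$ by $(w,v')$, by $(v,w')$, or, via $(w,v')$, by $(v',-v)$, and again get a facet of $K$. (Lemma 2 speaks of facets of $P$; complete by fixed hexagon pairs, which stay.) Each replacement changes only its own pair, so replacements for different $\pi$ can be made independently. The substitutions are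
$$v=w-v';\qquad w=v-w';\qquad v=-(-v),\ \ w=v'-(-v).$$
They involve no hexagon component, so $t(x)$ and the other coordinates do not change. The vector $x_vv+x_ww$ becomes, respectively,
$$(x_v+x_w)w-x_vv',\qquad(x_v+x_w)v-x_ww',\qquad x_wv'-(x_v+x_w)(-v),$$
so its contribution to the coordinate sum changes from $x_v+x_w$ to $x_w$, to $x_v$, to $-x_v$. Hence the slack of $x$ changes by $x_v$, by $x_w$, by $2x_v+x_w$, respectively. For $x\in Q$ and any resulting facet $A^*$ we have $x\notin A^*$, so $\delta_{A^*}(x)\ge0$. Choosing the best option for every pair gives $\delta(x)\ge\sum_\pi\max(0,-x_v,-x_w,-2x_v-x_w)$. If $\epsilon_\pi(x)=e>0$, then $-x_w=e+x_v$ and $-2x_v-x_w=e-x_v$, so the maximum is at least $e+|x_v|$. Thus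
$$\delta(x)\ge\sum_{\pi:\,\epsilon_\pi(x)>0}\big(\epsilon_\pi(x)+|x_v|\big)\ge\epsilon(x)\qquad(x\in Q).\tag{12}$$

**Lemma 7.** $\epsilon(x)\le1$ for $x\in W$, and $\epsilon(x)\le\delta(x)-1$ for $x\in D_2$.

*Proof.* The first claim is (12) with $\delta(x)=1$. Let $x\in D_2$ and suppose the second claim fails. By (12), $\epsilon(x)=\delta(x)$. Let $\pi_i=(v_i,w_i)$, $1\le i\le l$, be the pairs with $\epsilon_{\pi_i}(x)>0$. Equality in (12) forces $x_{v_i}=0$ and $x_{w_i}=-\epsilon_{\pi_i}(x)$. Flip all these pairs, $(v_i,w_i)\to(v_i,w_i')$. The slack of $x$ becomes $\delta(x)-\epsilon(x)=0$, and its $v_i$-coordinate becomes $x_{v_i}+x_{w_i}=-\epsilon_{\pi_i}(x)$. By (L3) $\epsilon_{\pi_i}(x)=1$, so $l=\delta(x)\ge2$.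

Now flip only $\pi_2,\dots,\pi_l$, and call the facet $A^*$. Then $\delta_{A^*}(x)=\delta(x)-(l-1)=1$, and $x$ has coordinate $-1$ at $v_2$ and at $w_1$. The vertex $w_1'=v_1-w_1$ has slack $0$ and $w_1$-coordinate $-1$ in $A^*$, so $n_{A^*}(w_1)=w_1'$ by (L3). The vertex $-v_2$ has slack $1$ and $v_2$-coordinate $-1$ in $A^*$. If $\delta_{A^*}(n_{A^*}(v_2))\ge1$, then (L4), applied to $x$ and to $-v_2$, gives $x=n_{A^*}(v_2)=-v_2$, contradicting $x\in Q$. So $\delta_{A^*}(n_{A^*}(v_2))=0$. Lemma 4, applied in $A^*$ to $y=x$ with $v_2$ and $w_1$, gives $n_{A^*}(v_2)=n_{A^*}(w_1)=w_1'$. But $w_1'$ has $v_2$-coordinate $0$, not $-1$, a contradiction. $\square$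

**Step 4: summation.** Sum (11) over the disjoint pairs in $\Pi$, use $c\ge0$, and then Step 2 and Lemma 7:
$$|U_2|\le\sigma+\sum_{x\in Q}\epsilon(x)\le\sigma+|W|+\sum_{x\in D_2}(\delta(x)-1).\tag{13}$$

## 10. The inequality $\dim Y\le3k$

Insert (10) and (13) into (7). An $x\in E_0$ with $q=|\mathrm{own}(x)|\ge2$ contributes $3(q-1)-(q-s(x))=2q-3+s(x)$, those with $q=1$ contribute $0$, and each $x\in D_2$ contributes $(2\delta(x)-3)-(\delta(x)-1)=\delta(x)-2$. So
$$\Delta\ge2(|R|-|W|)+\sum_{x\in E_0,\ |\mathrm{own}(x)|\ge2}\big(2|\mathrm{own}(x)|-3+s(x)\big)+\sigma+\sum_{x\in D_2}(\delta(x)-2)+2\Big(\sum s(x)-m\Big)\ge0 .\tag{14}$$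
All terms are nonnegative, since $|W|\le|R|$ and $m\le\sum s(x)$. By (3), $\dim Y\le3k$. Since $2m_0=d-\dim Y\ge d-3k$, we get $m_0\ge1$ if $d>3k$, and the Conjecture is proved.

For $S_2$ with the facet above: $\sigma=1$, since the vertex sum is $e_1+e_2$, and all other terms vanish. So (14) gives $\Delta\ge1$, the exact value.

## 11. The case $\dim Y=3k$

Let $\Delta=0$. Then every term of (14) vanishes, and (10), (13) and the estimates behind them are equalities. We record the consequences.

* **(E1)** $|W|=|R|$. Since $v\mapsto v'$ maps $\{v\in R:\delta(v')=1\}$ onto $W$, this set is all of $R$: every $v\in R$ has $v'\in W$ and $\delta(v')=1$.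
* **(E2)** $|\mathrm{own}(x)|=1$ for all $x\in E_0$, because otherwise a term $2|\mathrm{own}(x)|-3+s(x)\ge1$ appears. So $A=R\sqcup A_0\sqcup A_1$, the map $v\mapsto v'$ is a bijection $A_0\sqcup A_1\to E_0$, and $U_3=\emptyset$.
* **(E3)** $\sigma=0$, so all $c_v=0$.
* **(E4)** $\delta(x)=2$ for all $x\in D_2$.
* **(E5)** $m=\sum s(x)$.
* **(E6)** $|U_1|=|R|$, by equality in (10). By (E2), $w(a)\in R$ for every $-a\in U_1$. Since $a\mapsto w(a)$ is injective, each $\rho\in R$ is $w(a)$ for some $a\in A_0$ with $-a\in V$.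
* **(E7)** $|\Pi|=\sum_{x\in Q}\epsilon(x)=|W|+|D_2|$, by equality in (13). By Step 2 of Section 9 and Lemma 7, $\epsilon(x)=1$ for every $x\in W\cup D_2$. By (11) and (E3), $\sum_{x\in Q}\epsilon_\pi(x)\ge1$ for each $\pi$; these sums add up to $|\Pi|$, so each equals $1$.

For $x\in W$, (12) reads $1\ge1+|x_v|$ for the unique pair $\pi=(v,w)$ with $\epsilon_\pi(x)>0$. So $x_v=0$ and $x_w=-1$.

**Step 1: $D_2=\emptyset$.** Suppose $x\in D_2$, so $\delta(x)=2$. Let $\pi=(v,w)$ be its pair, with $\epsilon_\pi(x)=1$, that is, $x_v+x_w=-1$. By (12), $|x_v|\le1$, so $(x_v,x_w)\in\{(1,-2),(0,-1),(-1,0)\}$.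

*The case $(1,-2)$.* In $A^w=(A\setminus w)\cup\{w'\}$, (8) gives $\delta_{A^w}(x)=2-2=0$. From $w=v-w'$, $x$ has $v$-coordinate $-1$ and $w'$-coordinate $2$. So $x=n_{A^w}(v)$ by (L3). The vertex $-v$ has slack $1$, $v$-coordinate $-1$ and $w'$-coordinate $0$ in $A^w$. The first part of Lemma 4, applied in $A^w$ to $y=-v$ at $f=w'$, gives $0\ge2-1$, a contradiction.

*The cases $(0,-1)$ and $(-1,0)$.* Let $z$ be the element of $\{v,w\}$ with $x_z=-1$, and $z^\circ$ the other one, so $x_{z^\circ}=0$. Then $z\in A_0$ and $z'=z^\circ-z$. The coordinate sum of $x$ is $-2-s(x)\le-2$, so there is $g\in A\setminus\{v,w\}$ with $x_g<0$. Note $(z')_g=0$.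

*Subcase $g\notin R$.* Then $g\in A_0\sqcup A_1$, $\delta(g')=0$ and $\mathrm{own}(g')=\{g\}$. So $(g')_z\ge0$ and $(g')_{z^\circ}\ge0$.

Suppose $(g')_z>0$. Then $g\in A_0$ and $g'=z-g$. By (8), $\delta_{A^g}(x)=2+x_g\le1$. Also $x\notin A^g$, since $x\notin A$ and $\delta(x)\ne\delta(g')$; so this slack is $0$ or $1$. By (4) the $z$-coordinate of $x$ in $A^g$ is $-1+x_g\le-2$, contradicting (L3) or (L4).

Suppose $(g')_z=0$. By (8), $\delta_{A^z}(x)=2+x_z=1$. By (4) $x$ has in $A^z$ the coordinate $x_{z^\circ}-1=-1$ at $z^\circ$ and the coordinate $x_g<0$ at $g$. By (L1), $g'$ has slack $0$ and $g$-coordinate $-1$ in $A^z$, so $n_{A^z}(g)=g'$ by (L3), of slack $0$. We claim that $n_{A^z}(z^\circ)$ has slack $0$ in $A^z$ too. If $z=v$, $z^\circ=w$, then $-v=v'-w$ has slack $0$ and $w$-coordinate $-1$ in $A^v$, so it is this neighbor. If $z=w$, $z^\circ=v$, then both $x$ and $-v$ have slack $1$ and negative $v$-coordinate in $A^w$; if the neighbor had slack $\ge1$, (L4) would give $x=n_{A^w}(v)=-v$, which is impossible as $x\in Q$. So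 the claim holds, and Lemma 4, applied in $A^z$ to $x$, gives $n_{A^z}(z^\circ)=n_{A^z}(g)=g'$. But $(g')_z=0$, so the $z^\circ$-coordinate of $g'$ in $A^z$ is $(g')_{z^\circ}\ge0$, not $-1$, a contradiction.

*Subcase $g\in R$.* By (E1), $\delta(g')=1$, so $x\ne g'$. By (L2), $2|x_g|\le2$, so $x_g=-1$ and $\delta_{A^g}(x)=0$. The $z$-coordinate of $x$ in $A^g$ is $-1-(g')_z$, which is $\ge-1$ by (L3). So $(g')_z\le0$.

If $(g')_z=0$, then $x$ has slack $0$ and $z$-coordinate $-1$ in $A^g$, so $x=n_{A^g}(z)$. Since $(z')_g=0$, (L1) and (L3) give $z'=n_{A^g}(z)$ as well. So $x=z'$, contradicting $\delta(x)=2\ne0=\delta(z')$.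

If $(g')_z<0$, put $x_1=g'\in W$. It has a pair $\pi_1=(v_1,w_1)$ with $(x_1)_{w_1}=-1$ and $(x_1)_{v_1}=0$. Both $z'$ and $w_1'$ have slack $0$, and $x_1$ has slack $1$ and negative coordinates at $z$ and at $w_1$. By Lemma 4, $z'=w_1'$, so $z=w_1$ by (E2). Since pairs in $\Pi$ are disjoint, $\pi=\pi_1$ (and $z=w$). Then $\epsilon_\pi(x)+\epsilon_\pi(x_1)\ge2$ with $x\ne x_1$, since their slacks differ. This contradicts (E7).

So every case is impossible, and $D_2=\emptyset$.

**Step 2: $R=\emptyset$.** Let $\rho\in R$, and let $a\in A_0$ with $w(a)=\rho$ as in (E6). Let $x\in V_K$ with $x_\rho<0$. Then $x\notin A$, so $x\in E_0\cup D_1$ by Step 1. If $x\in E_0$, then $x=\rho'$ by (L3), contradicting $\delta(\rho')=1$. If $x\in D_1$, then (L4) and $\delta(\rho')=1$ give $x=\rho'$ and $x_\rho=-1$. So only $\rho'$ contributes negatively to $c_\rho$, and it contributes $-1$. The vertices $\rho$ and $a'=\rho-a$ have $\rho$-coordinate $1$. So $c_\rho\ge1+1-1=1$, contradicting (E3).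

**Step 3: identification of $Y$.** By (E1), $W=\emptyset$; by (E7), $|\Pi|=|W|+|D_2|=0$, so $U_2=\emptyset$; by (E6), $U_1=\emptyset$; by (E2), $U_3=\emptyset$. So $V_K\setminus A=E_0=\{v':v\in A\}$ and $A=A_0\sqcup A_1$. Since $\sigma=0$ and all slacks on $E_0$ are $0$, (5) gives $b=\sum_{x\in E_0}s(x)=|A_1|$. So $A=A_1$, and $v'=-v+h_v$ with $\|h_v\|=1$. The norm is a sum of integer norms of components, so $h_v$ has exactly one nonzero component, of norm $1$; that is, $h_v$ is a vertex of exactly one hexagon $H_{j(v)}$. By (2) the twisted hexagons are exactly the $H_{j(v)}$, $v\in A$. By (E5) their number is $m=\sum s(x)=b=|A|$, so $v\mapsto j(v)$ is a bijection from $A$ onto the twisted hexagons. By Lemma 1, with the sublattices $\mathbb Zv\oplus N_{j(v)}$, the polytope of $Y$ splits into $b$ polytopes with vertices $v$, $-v+h_v$ and $H_{j(v)}$. Each is lattice equivalent to the polytope of $T$: the automorphism $e\mapsto f$, $f\mapsto f-e$ of $N_{j(v)}$ rotates the hexagon, so automorphisms act transitively on its vertices and we may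 move $h_v$ to $e_1$. Since $n=2b$, we have $k=3b-n=b$. So $Y\cong T^b=T^k$.

Conversely, if $Y\cong T^k$, then $\dim Y=3k$. The Theorem is proved. $\square$

## 12. Sharpness and stabilization in steps of two dimensions

**Step 1: hexagons in products.** If $P$ splits along $N=N_1\oplus N_2$, then every hexagon lies in $N_1$ or in $N_2$. Indeed, $V\subset N_1\cup N_2$; if $e\in N_1$ and $f\in N_2$ are nonzero, then $e-f\notin N_1\cup N_2$. So $e$ and $f$ lie in the same summand.

**Step 2: the decomposition is unique.** Let $X\cong(S_3)^r\times Y$ where $Y$ has no $S_3$-factor. The $r$ hexagons of the $S_3$-factors are untwisted. We show that there are no other untwisted ones. By Step 1 any other hexagon $H$ lies in the lattice $N_Y$ of $Y$, since each $S_3$-factor contains only its own six vertices. Suppose $H$ is untwisted: it spans the plane lattice $N_H$, and $V\setminus H\subset N''$ with $N=N_H\oplus N''$. As $N_H\subset N_Y$, we have $N_Y=N_H\oplus(N''\cap N_Y)$, and the vertices of the polytope of $Y$ outside $H$ lie in $N''\cap N_Y$.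 By Lemma 1, $Y$ has an $S_3$-factor, a contradiction. So $r=m_0$. The lattice $N_Y$ is generated by the vertices outside the untwisted hexagons, and these are the vertices of the polytope of $Y$. So $Y$ is determined by $X$ up to isomorphism.

**Step 3: $T^k$ and $T^{k-1}\times S_2$ have no $S_3$-factor.** Every vertex of a hexagon has its negative among the vertices. In $T$ only the vertices of the given hexagon have this property, so it is the only hexagon of $T$. By Step 1 the only hexagons of $T^k$ are the $k$ given ones. In the $j$-th factor the two vertices outside $H_j$ are $e_3$ and $h-e_3$ with $h\in H_j$. Their sum $h$ is a nonzero element of $N_j$, so they do not both lie in a complement of $N_j$, and $H_j$ is twisted. In the polygon of $S_2$, with vertices $\pm e_1,\pm e_2,e_1+e_2$, only four vertices have their negative among the vertices, so it contains no hexagon. Hence the only hexagons of $T^{k-1}\times S_2$ are the $k-1$ given ones, which are twisted by the same argument. Since the hexagon of an $S_3$-factor is untwisted,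 neither manifold has an $S_3$-factor.

**Step 4: sharpness.** Let $k\ge1$ and $d\ge3k$. The number $2\dim-\rho$ is additive on products and equals $0,1,1$ for $S_3,T,S_2$. If $d-3k$ is even, $(S_3)^{(d-3k)/2}\times T^k$ has dimension $d$ and $\rho=2d-k$, and by Steps 2 and 3 it has exactly $(d-3k)/2$ factors $S_3$. If $d-3k$ is odd, $(S_3)^{(d-3k+1)/2}\times T^{k-1}\times S_2$ has dimension $(d-3k+1)+3(k-1)+2=d$ and $\rho=2d-k$, and it has exactly $(d-3k+1)/2=\lceil(d-3k)/2\rceil$ factors $S_3$. So the bound $m_0\ge\lceil(d-3k)/2\rceil$ is sharp. For $d=3k$ the manifold $T^k$ has no $S_3$-factor, so $d>3k$ cannot be weakened to $d\ge3k$.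

**Step 5: stabilization.** Let $y(e,k)$ be the number of isomorphism classes of toric Fano $e$-folds without $S_3$-factor and with $2e-\rho=k$, and $y(e,k)=0$ for $e<0$. By Step 2, isomorphism classes of toric Fano $d$-folds with $\rho=2d-k$ correspond bijectively to pairs consisting of an integer $j\ge0$ and a class counted by $y(d-2j,k)$. Hence
$$\mathcal N(d,k)=\sum_{j\ge0}y(d-2j,k),\qquad\mathcal N(d+2,k)=\mathcal N(d,k)+y(d+2,k).\tag{15}$$
By the Theorem and Step 2, a manifold counted by $y(e,k)$ is its own $Y$. So $y(e,k)=0$ for $e>3k$, and $y(3k,k)=1$, the one class being that of $T^k$. If $d\ge\max(0,3k-1)$, then $d+2>3k$ and (15) gives $\mathcal N(d+2,k)=\mathcal N(d,k)$. For $k\ge1$, (15) with $d=3k-2$ gives $\mathcal N(3k,k)=\mathcal N(3k-2,k)+1$. This proves the Complement. $\square$
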